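# Permutation polytopes of dimension $d$ that need more than $2d$ points

## 1. Polytopes from permutation groups: definitions and examples

**Faces.** Let $P$ be a polytope. A face of $P$ is $\emptyset$, $P$ itself, or the set of points of $P$ at which some linear inequality valid on $P$ holds with equality. Intersections of faces are faces, so every subset of $P$ lies in a smallest face. Each face is the convex hull of the vertices of $P$ that it contains. If a face contains the midpoint of a segment lying in $P$, it contains the whole segment, because a valid inequality that is tight at the midpoint is tight at both ends. Ordered by inclusion, the faces form the face lattice. An isomorphism of face lattices is therefore the same thing as a bijection of vertices under which vertex sets of faces correspond to vertex sets of faces. It preserves dimension, because dimension can be read from the length of maximal chains of faces. Two vertices are joined by an edge exactly when the smallest face containing both has no other vertex. *Example.* In a square, two opposite vertices have the whole square as smallest face, and two neighboring vertices have an edge.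

**Definition (permutation polytope).** For $g\in S_n$ let $M(g)$ be the $n\times n$ matrix with $M(g)_{ij}=1$ if $g(j)=i$ and $0$ otherwise. Then $M(gh)=M(g)M(h)$. For $G\le S_n$ let
$$P(G)=\operatorname{conv}\{M(g):g\in G\}\subset\mathbb R^{n\times n}.$$
A $d$-dimensional permutation polytope is a polytope of the form $P(G)$, for some $n$ and some $G\le S_n$, with $\dim P(G)=d$.

The matrices $M(g)$ are distinct $0/1$-vectors. A $0/1$-vector is a vertex of the unit cube, so it is never a convex combination of other $0/1$-vectors. Hence the $M(g)$ are exactly the vertices of $P(G)$, and I identify vertices with elements of $G$. Left and right multiplication by a fixed element of $G$ come from invertible linear maps $X\mapsto M(g)X$ and $X\mapsto XM(g)$, so they induce automorphisms of the face lattice of $P(G)$.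

*Examples.* The group generated by $(1\,2\,3)$ has three elements, and its polytope is a triangle. The group $\langle(1\,2),(3\,4)\rangle$ consists of block diagonal matrices, each block being one of two $2\times2$ matrices; its polytope is a product of two segments, a square. In the same way $\langle(1\,2),(3\,4),\dots,(2d-1\ 2d)\rangle\le S_{2d}$ gives a $d$-dimensional cube.

**Definition (equivalences).** Two polytopes are combinatorially equivalent if their face lattices are isomorphic. Two lattice polytopes $P\subset\mathbb R^m$, $Q\subset\mathbb R^{m'}$ are lattice equivalent if some affine map sends $P$ onto $Q$ and sends $\operatorname{aff}(P)\cap\mathbb Z^m$ bijectively onto $\operatorname{aff}(Q)\cap\mathbb Z^{m'}$.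

*Examples.* The segments $[0,1]$ and $[0,2]$ are combinatorially equivalent. They are not lattice equivalent, because they contain two and three lattice points. The triangle of $\langle(1\,2\,3)\rangle$ is lattice equivalent to $\operatorname{conv}\{(0,0),(1,0),(0,1)\}$: the integer points of its affine hull are $aM(1)+bM(c)+(1-a-b)M(c^2)$ with $c=(1\,2\,3)$ and $a,b\in\mathbb Z$, since the three matrices have disjoint sets of nonzero entries.

Lattice equivalence implies combinatorial equivalence. Indeed the linear part of the affine map sends a basis of the first lattice (which spans the directions of $\operatorname{aff}(P)$) to a basis of the second, so the map is an affine isomorphism of the affine hulls, and affine isomorphisms preserve faces.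

**Definition ($\nu$).** For a permutation polytope $P$ let $\nu(P)$ be the least $n$ such that $P$ is combinatorially equivalent to $P(G')$ for some $G'\le S_n$.

*Example.* A segment has two vertices, so $\nu=2$. A triangle has three vertices, and $S_2$ has only two elements, so $\nu=3$.

A fixed point added to a group adds one coordinate that is constantly $1$ and others constantly $0$. This is a lattice equivalence, so a polytope realized in $S_n$ is also realized in $S_{n'}$ for all $n'\ge n$.

**Facts on permutation representations.** Let $G$ act on a finite set, with permutation representation $\rho$ over $\mathbb C$.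

1. The image of $\mathbb C[G]$ under $\rho$ is isomorphic to $\bigoplus_\chi\operatorname{Mat}_{\chi(1)}(\mathbb C)$, over the distinct irreducible characters $\chi$ occurring in $\rho$.
2. On a transitive $G$-set $G/H$, the multiplicity of $\chi$ is the dimension of the space of $H$-fixed vectors in $\chi$ (Frobenius reciprocity), so it is at most $\chi(1)$. The trivial character has multiplicity $1$.
3. If $G$ is abelian, its irreducible characters form a group $\widehat G$ with $|\widehat G|=|G|$ and the same exponent. For $H\le G$ let $H^\perp$ be the group of characters trivial on $H$. It has order $|G/H|$, and the characters on $G/H$ are exactly those in $H^\perp$, each once. For $C\le\widehat G$ let $C^\perp$ be the common kernel of $C$. Then $|G/C^\perp|=|C|$ and $(C^\perp)^\perp=C$.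

*Example.* A regular orbit of $\mathbb Z_6$ carries six characters: the trivial one, one of order $2$, two of order $3$, two of order $6$.

**Definition (two notions for graphs).** The Hamming distance of two vectors in $\mathbb Z_p^m$ is the number of coordinates in which they differ. The Cartesian product $D_1\square\cdots\square D_r$ of graphs has as vertices the tuples $(v_1,\dots,v_r)$; two tuples are adjacent if they differ in exactly one component, and in that component, say the $j$-th, their entries are adjacent in $D_j$.

*Example.* The vectors $000$ and $110$ in $\mathbb Z_2^3$ have distance $2$. The product of two single edges is a $4$-cycle.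

## 2. Does every $d$-dimensional permutation polytope fit into $S_{2d}$?

The following conjecture is from Barbara Baumeister, Christian Haase, Benjamin Nill, Andreas Paffenholz, "On permutation polytopes", arXiv:0709.1615 (2007).

**Conjecture.** Let $P$ be a $d$-dimensional permutation polytope, $d\ge1$. Then there exists a permutation group $G\le S_{2d}$ such that $P(G)$ is (a) combinatorially equivalent, or stronger, (b) lattice equivalent to $P$.

In other words: a group may act on many points and still span a polytope of small dimension. Can we always replace it by a group on at most twice as many points as the dimension, without changing the shape? By the remark on fixed points, version (a) says $\nu(P)\le 2\dim P$. Version (b) implies version (a), so a counterexample to (a) settles both. We shall prove the following.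

**Theorem 1.** Let $p_1<\dots<p_r$ be distinct primes ($r\ge1$), $N=p_1\cdots p_r$, $m\ge4$. There is a permutation polytope $P$, from a group $G\cong\prod_j\mathbb Z_{p_j}^m$, with
$$\dim P=\prod_{j=1}^r\bigl(1+m(p_j-1)\bigr)-1,\qquad \nu(P)=m^rN.$$

**Corollary.** For $(p_1,p_2)=(2,3)$ and $m=4$ we get $\dim P=5\cdot9-1=44$ and $\nu(P)=16\cdot6=96>88$. Both (a) and (b) are false.

**Theorem 2.** For each $N\ge2$, the supremum of $\nu(P(G))/\dim P(G)$ over nontrivial abelian permutation groups $G$ of exponent dividing $N$ equals $N/\varphi(N)$. So the weak conjecture (a) holds for all abelian $G$ of exponent dividing $N$ if and only if $2\varphi(N)\ge N$; in particular it holds for all abelian $p$-groups. Moreover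
$$\limsup_{d\to\infty}\ \max_{G\text{ abelian},\ \dim P(G)=d}\frac{\nu(P(G))}{d\log\log d}=e^\gamma .$$

In particular, for no constant $C$ is every $d$-dimensional permutation polytope combinatorially equivalent to some $P(G')$ with $G'\le S_n$ and $n\le Cd$.

**Theorem 3.** For every $d$-dimensional permutation polytope $P$ with $d\ge1$ we have $\nu(P)\le(d+2)^2/4$. In particular the weak conjecture holds for $d\le3$. If $P=P(G)$ with $G$ transitive, then $\nu(P)\le d+1$.

## 3. Smallest faces are about supports, dimension is about characters

Two lemmas translate between the geometry of $P(G)$ and the group. The first describes the smallest face through the vertices $1$ and $g$. The support of a permutation is the set of points it moves.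

**Lemma 1.** Let $G\le S_n$, $g\in G$, and
$$F_G(g)=\{h\in G:\ h(i)\in\{i,g(i)\}\ \text{for all } i\}.\qquad(1)$$
Then $F_G(g)$ is the vertex set of the smallest face of $P(G)$ containing $1$ and $g$. If $h\in F_G(g)$, then $h^{-1}g\in F_G(g)$, and $h$ and $h^{-1}g$ have disjoint supports (so they commute).

*Proof.* Let $h\in F_G(g)$ and $T=\{i:h(i)=g(i)\ne i\}$. If $i\notin T$, then $h(i)=i$. So $h$ equals $g$ on $T$ and is the identity off $T$. Since $h$ is a bijection fixing the complement of $T$ pointwise, $h(T)=T$, hence $g(T)=T$. Put $h'=h^{-1}g$. For $i\in T$ we get $h'(i)=h^{-1}(h(i))=i$. For $i\notin T$ we have $g(i)\notin T$, so $h'(i)=h^{-1}(g(i))=g(i)$. Thus $h'\in F_G(g)$. The support of $h$ is $T$ and that of $h'$ lies off $T$. Comparing columns $i\in T$ and $i\notin T$ separately gives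
$$M(h)+M(h')=M(1)+M(g).$$

Now consider the points of $P(G)$ with $x_{ij}=0$ at all positions $(i,j)$ where $M(1)+M(g)$ vanishes. Each inequality $x_{ij}\ge0$ is valid on $P(G)$, so these points form a face. It contains $1$ and $g$. A vertex $M(h)$ lies in it iff $h(j)\in\{j,g(j)\}$ for all $j$, that is, iff $h\in F_G(g)$. Conversely, a face containing $1$ and $g$ contains the midpoint of $M(1)$ and $M(g)$. This is also the midpoint of $M(h)$ and $M(h')$, so the face contains $h$. $\square$

*Example.* For $\langle(1\,2),(3\,4)\rangle$ and $g=(1\,2)(3\,4)$, all four elements satisfy (1): the diagonal of the square. For $G=\langle c\rangle$ with $c=(1\,2\,3\,4)$, a nontrivial $g$ has $F_G(g)=\{1,g\}$, because nontrivial elements move every point and two elements agreeing at a point are equal. Every two vertices are joined: $P(G)$ is a tetrahedron.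

By left multiplication, the smallest face containing $g$ and $h$ has vertex set $g\,F_G(g^{-1}h)$. So $g\ne h$ are joined by an edge iff $|F_G(g^{-1}h)|=2$.

**Lemma 2.** Let $\rho$ be the permutation representation of $G\le S_n$, and let $S$ be the set of nontrivial complex irreducible characters occurring in it.

(i) $\dim P(G)=\sum_{\chi\in S}\chi(1)^2$.

(ii) If $\rho'$ is another permutation representation of $G$ with the same set of irreducible constituents (multiplicities ignored), then $\rho'$ is faithful and $P(\rho'(G))$ is affinely, hence combinatorially, equivalent to $P(G)$.

*Proof.* (i) By Fact 1 the complex span of the $M(g)$ has dimension $1+\sum_{\chi\in S}\chi(1)^2$, the $1$ coming from the trivial character. The matrices are real, so their real span has the same dimension. All row sums equal $1$, so the affine hull of the $M(g)$ misses $0$, and its dimension is one less than that of the span.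

(ii) A relation $\sum_gc_g\rho(g)=0$ holds iff $\sum_g c_g g$ acts as zero on every irreducible constituent of $\rho$, hence iff $\sum_gc_g\rho'(g)=0$. So $\rho(g)\mapsto\rho'(g)$ extends to a linear isomorphism of the spans, and it carries $P(G)$ onto $P(\rho'(G))$. If $\rho'(g)=\rho'(1)$ then $\rho(g)=\rho(1)$, so $g=1$. $\square$

*Example.* $S_3\le S_3$ has one nontrivial constituent, of degree $2$, so its polytope has dimension $4$. In the regular action of $S_3$ on six points the constituents are trivial, sign and degree $2$; the dimension is $1+4=5$, and with six vertices the polytope is a simplex.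

If $G$ is abelian, Lemma 2(i) says: $\dim P(G)+1$ is the number of distinct characters that occur.

## 4. Dimensions one and two, cubes, and products of simplices

*Dimension one.* The polytope is a segment, with $\nu=2=2d$.

*Dimension two.* By Lemma 2(i) there are two nontrivial constituents, both of degree $1$. So $\rho$ is a sum of degree-one characters and $G$ is abelian. Let $U=\{1,\chi,\psi\}$ be the set of characters that occur. It is a union of subgroups of $\widehat G$, one for each orbit (Fact 3), so it is closed under taking powers. It generates $\widehat G$, since $G$ acts faithfully. If $\chi$ has order $3$, then $U=\{1,\chi,\chi^2\}$ and $G\cong\mathbb Z_3$ has three elements: a triangle, $\nu=3$. Otherwise both nontrivial characters have order $2$ and $G\cong\mathbb Z_2^2$. By Lemma 2(ii) the polytope is that of $\langle(1\,2),(3\,4)\rangle$, a square. A square needs a group of order $4$, and $S_3$ has none, so $\nu=4=2d$.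

*The $3$-cube.* It needs a group of order $8$, so at least four points. In $S_4$ and in $S_5$ (of orders $24$ and $120$) a subgroup of order $8$ is a Sylow $2$-subgroup, namely the dihedral group acting on the corners of a square, with one fixed point in the case of $S_5$. On the four corners its permutation character takes the value $4$ once, $2$ twice and $0$ otherwise, so its norm is $(16+8)/8=3$. There are three distinct constituents, of degrees $1,1,2$. The polytope has dimension $1+4=5$, so it is no $3$-cube. Hence $\nu=6=2d$: the bound $2d$ is attained again.

*One prime.* Let $\mathbb Z_p^m$ act on $m$ orbits of size $p$, the $i$-th coordinate rotating the $i$-th orbit. The polytope is a product of $m$ simplices of dimension $p-1$. There are $mp$ points and the dimension is $m(p-1)$. The ratio is $p/(p-1)\le2$.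

*Products.* If $G_1\le S_{n_1}$ and $G_2\le S_{n_2}$ act on disjoint sets, then $P(G_1\times G_2)=P(G_1)\times P(G_2)$, and both the numbers of points and the dimensions add. If $n_1\le2d_1$ and $n_2\le 2d_2$, then $n_1+n_2\le2(d_1+d_2)$. So products alone do not beat the factor $2$.

## 5. Orbits of size six that share their characters

By Lemma 2 a new orbit raises the dimension only through characters not yet seen elsewhere. An orbit on which a group acts as $\mathbb Z_6$ carries six characters, but only two of them have order $6$. If the trivial, order-$2$ and order-$3$ characters already occur elsewhere, the orbit uses six points and adds only two dimensions. That is a ratio of $3$.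

To share as much as possible, take $m$ copies of $\mathbb Z_2$ and $m$ copies of $\mathbb Z_3$, and for every pair (copy of $\mathbb Z_2$, copy of $\mathbb Z_3$) an orbit of size six on which that pair acts regularly and all other copies act trivially. There are $6m^2$ points. The characters are the trivial one, $m$ of order $2$, $2m$ of order $3$, and $2m^2$ of order $6$, so
$$d=2m^2+3m,\qquad n=6m^2,\qquad n>2d\iff m>3 .$$
For $m=3$ we get $n=54=2\cdot27$, exactly the conjectured bound. For $m=4$ we get $d=44$ and $n=96>88$.

This is only a counterexample if the polytope cannot be obtained from fewer points. The sensible first attempt is to fix the group.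

**Remark (the bound for the same group).** Let $U$ be the set of characters of the group $G=\mathbb Z_2^m\times\mathbb Z_3^m$ above. Every permutation representation of $G$ with character set $U$ has at least $6m^2$ points. To see this, choose a pair of copies and a character $\chi$ that is nontrivial on both of them and trivial on the other copies. It occurs on some orbit, and the characters of that orbit form a subgroup $W$ with $\chi\in W\subseteq U$. No member of $U$ is nontrivial on two copies of the same $\mathbb Z_p$. Suppose $\alpha\in W$ were nontrivial on a copy of $\mathbb Z_p$ outside the chosen pair. Then $\alpha$ is trivial on the chosen copy of $\mathbb Z_p$, and $\chi\alpha\in W$ is nontrivial on both of these copies, which is impossible. So $W$ lies in the six-element group of characters living on the chosen pair. Since $\chi$ has order $6$, it is equal to that group. The orbit has six points and determines the pair, so there are at least $m^2$ such orbits.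

The attempt stops here. The conjecture allows *any* group $G'$ whose polytope has the same face lattice, and the equivalence is only a bijection between vertices. It need not respect multiplication, and the groups need not be isomorphic: $\mathbb Z_4$ and $\mathbb Z_2^2$, each acting regularly on four points, both give a tetrahedron.

So we must recover the group, and its way of moving points, from the face lattice. Two observations make this possible. First, whatever $G'$ is, its left and right multiplications are automorphisms of the face lattice. If the lattice is rigid enough, they must preserve a visible structure, and this forces subgroups. Second, Lemma 1 applies to $G'$ as well: a face with vertex set $\{1,u,w,z\}$ that is the smallest one through $1$ and $z$ forces $u$ and $w$ to have disjoint supports. Disjoint supports will keep two copies of the same $\mathbb Z_p$ from acting on one orbit, and then a count of characters can finish as in the remark.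

In our polytopes most pairs of vertices are joined by an edge, so the visible structure lies in the *non*-edges.

## 6. The groups $\prod_j\mathbb Z_{p_j}^m$ on a grid of orbits, and their non-edge graphs

Fix $p_1<\dots<p_r$, $N$ and $m\ge4$ as in Theorem 1, and let $T=\{1,\dots,m\}^r$. Let $G=\prod_{j=1}^r\mathbb Z_{p_j}^m$, written additively. An element $g$ has components $g_j=(g_{j,1},\dots,g_{j,m})\in\mathbb Z_{p_j}^m$, and each component has $m$ coordinates. For $a\in T$ put
$$g_a=(g_{1,a_1},\dots,g_{r,a_r})\in\Omega_a:=\prod_j\mathbb Z_{p_j},$$
and let $g$ act on $\Omega_a$ by $t\mapsto t+g_a$. Let $G$ act on the disjoint union $\Omega=\bigsqcup_{a\in T}\Omega_a$. Every coordinate $(j,i)$ is seen by some $a$ (any $a$ with $a_j=i$), so the action is faithful. We have $|\Omega|=m^rN$. Let $P=P(G)$. Then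
$$\nu(P)\le m^rN .\qquad(2)$$

**Dimension.** The characters on $\Omega_a$ are the $N$ characters that factor through the surjection $g\mapsto g_a$. So a character occurs on $\Omega$ iff for each $j$ it is nontrivial on at most one of the $m$ coordinate subgroups $\mathbb Z_{p_j}$ of the $j$-th component. For each $j$ there are $1+m(p_j-1)$ choices. By Lemma 2(i), $\dim P=\prod_j(1+m(p_j-1))-1$.

**Smallest faces.** The purpose is to know which pairs are edges, and which vertices a non-edge generates. Since $g$ acts on $\Omega_a$ as translation by $g_a$, formula (1) becomes
$$h\in F_G(g)\iff h_a\in\{0,g_a\}\ \text{for all }a\in T .\qquad(3)$$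
Let $J=\{j:g_j\ne0\}$.

*If $|J|\ge2$, then $F_G(g)=\{0,g\}$.* Let $0\ne h\in F_G(g)$, say $h_{j,i}\ne0$. For every $a$ with $a_j=i$ we have $h_a\ne0$, so $h_a=g_a$. The other entries of such $a$ are arbitrary, so $h_k=g_k$ for all $k\ne j$. Choose $k\in J\setminus\{j\}$. Then $h_k=g_k\ne0$, and the same argument with $k$ in place of $j$ gives $h_l=g_l$ for all $l\ne k$, in particular for $l=j$. So $h=g$.

*If $J=\{j\}$, then*
$$F_G(g)=\{h:\ h_k=0\ (k\ne j),\ h_{j,i}\in\{0,g_{j,i}\}\ \text{for all }i\}.\qquad(4)$$
Here $g_a$ has entry $g_{j,a_j}$ in position $j$ and $0$ elsewhere. So $h_a\in\{0,g_a\}$ forces $h_{k,a_k}=0$ for $k\ne j$ and $h_{j,a_j}\in\{0,g_{j,a_j}\}$. Letting $a$ vary gives (4); conversely, if $h$ is as in (4), then $h_a\in\{0,g_a\}$ for every $a$. Hence $|F_G(g)|=2^w$, where $w$ is the number of nonzero coordinates of $g_j$.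

**The non-edge graph.** Let $\Gamma$ be the graph on $G$ in which distinct $g,h$ are adjacent iff they are *not* joined by an edge of $P$. By translation and the two cases above, $g,h$ are $\Gamma$-adjacent iff $h-g$ has exactly one nonzero component and that component has at least two nonzero coordinates. So
$$\Gamma=D_1\square\cdots\square D_r,$$
where $D_j$ is the graph on $\mathbb Z_{p_j}^m$ joining vectors at Hamming distance at least $2$. For $v\in G$ let $\Lambda_j(v)$, the $j$-layer of $v$, be the set of vertices that agree with $v$ in all components except possibly the $j$-th. Let $N_j(v)$ be the set of $\Gamma$-neighbors of $v$ in $\Lambda_j(v)$. The sets $N_1(v),\dots,N_r(v)$ are disjoint and partition the $\Gamma$-neighbors of $v$. None is empty, since some vector of $\mathbb Z_{p_j}^m$ has two nonzero coordinates.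

## 7. Automorphisms of the non-edge graph preserve layers

**Lemma 3.** Every automorphism $\psi$ of $\Gamma$ satisfies $\psi(\Lambda_j(v))=\Lambda_j(\psi(v))$ for all $j$ and $v$.

The plan is to decide, purely from the graph, whether two neighbors of $v$ lie in the same $N_j(v)$. The test counts common neighbors.

**Step 1: many common neighbors inside a layer.** We show that two vertices $x,y$ at Hamming distance $1$ in $\mathbb Z_p^m$ have at least three common neighbors in the distance-$\ge2$ graph $D$. The common neighbors are the vectors outside both radius-$1$ balls around $x$ and $y$. Each ball has $1+m(p-1)$ elements. Let $x,y$ differ in coordinate $i$. If $z\neq x$ lies in the ball of $x$ and differs from $x$ in a coordinate other than $i$, then it differs from $y$ in two coordinates. So the balls meet exactly in the line of $p$ vectors through $x$ and $y$, and the number of common neighbors is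
$$p^m-2-2m(p-1)+p.$$
Expanding $p^m=(1+(p-1))^m$ and using $m\ge4$,
$$p^m\ge1+m(p-1)+\tbinom m2(p-1)^2\ge1+m(p-1)\Bigl(1+\tfrac{m-1}2\Bigr)\ge1+\tfrac52m(p-1),$$
so the number is at least $(p-1)+\frac12m(p-1)\ge1+2=3$.

In particular each $D_j$ is connected: vectors at distance at least $2$ are adjacent, and vectors at distance $1$ have a common neighbor.

*Why $m\ge4$.* For $m=3$, $p=2$ the count is $8-2-6+2=2$. For instance, $000$ and $100$ have only the common neighbors $011$ and $111$. The next step compares with the number $2$, so its test would not distinguish the two cases.

**Step 2: the test.** We show that two distinct $\Gamma$-neighbors $g,g'$ of $v$ lie in the same $N_j(v)$ iff they are $\Gamma$-adjacent or have at least three common $\Gamma$-neighbors.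

Suppose both lie in $N_j(v)$ and are not $\Gamma$-adjacent. They differ only in component $j$, and there at Hamming distance $1$. Step 1 gives three common neighbors in the layer.

Suppose $g\in N_j(v)$ and $g'\in N_k(v)$ with $j\ne k$. They differ in the two components $j$ and $k$, so they are not $\Gamma$-adjacent. A common neighbor $w$ differs from $g$ in exactly one component and from $g'$ in exactly one component, which makes two disagreements in all. In component $j$ we have $g_j\ne g'_j$, so $w$ disagrees with at least one of $g,g'$ there, and the same holds in component $k$. Thus there is exactly one disagreement in component $j$, exactly one in component $k$, and none elsewhere; and one of the two is with $g$, the other with $g'$. So either $w_j=g_j$, $w_k=g'_k$, or $w_j=g'_j$, $w_k=g_k$, with $w$ equal to $g$ and $g'$ elsewhere. These are two vertices (the second one is $v$), and both are common neighbors. So there are exactly two.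

**Step 3: from neighborhoods to layers.** We show that the component of a step is preserved along a whole layer. Automorphisms preserve adjacency and numbers of common neighbors. By Step 2, $\psi$ maps the partition $\{N_j(v)\}_j$ to the corresponding partition at $\psi(v)$. So there is a permutation $\sigma_v$ of $\{1,\dots,r\}$ with $\psi(N_j(v))=N_{\sigma_v(j)}(\psi(v))$.

Let $w\in N_j(v)$. Then $v\in N_j(w)$, so $\psi(v)\in N_{\sigma_w(j)}(\psi(w))$. On the other hand $\psi(w)\in N_{\sigma_v(j)}(\psi(v))$, and by symmetry of the relation $\psi(v)\in N_{\sigma_v(j)}(\psi(w))$. The sets $N_k(\psi(w))$ are disjoint, so $\sigma_w(j)=\sigma_v(j)$. Since $D_j$ is connected, $\sigma_w(j)$ has the same value $\sigma$ for all $w\in\Lambda_j(v)$. A path in $\Lambda_j(v)$ starting at $v$ therefore maps to a path each of whose steps changes only component $\sigma$. So $\psi(\Lambda_j(v))\subseteq\Lambda_\sigma(\psi(v))$.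

The same applied to $\psi^{-1}$ gives $\psi^{-1}(\Lambda_\sigma(\psi(v)))\subseteq\Lambda_\tau(v)$ for some $\tau$. Then $\Lambda_j(v)\subseteq\Lambda_\tau(v)$. Layers of $v$ for different indices meet only in $v$, so $\tau=j$ and $\psi(\Lambda_j(v))=\Lambda_\sigma(\psi(v))$. Comparing sizes, $p_j^m=p_\sigma^m$. The primes are distinct, so $\sigma=j$. $\square$

## 8. Rebuilding the group from the face lattice and counting its orbits

By (2) and the dimension computed in Section 6, what remains of Theorem 1 is this: if $G'\le S_n$ and $P(G')$ is combinatorially equivalent to $P$, then $n\ge m^rN$.

The equivalence is a bijection $\phi:G\to G'$ under which vertex sets of faces correspond. Composing with a left multiplication of $G'$, we may assume $\phi(0)=1$. Call $\phi^{-1}(x)$ the label of $x\in G'$. Transport $\Gamma$ and its layers to $G'$ through $\phi$. Then $\Gamma$ on $G'$ is the non-edge graph of $P(G')$. Since smallest faces correspond,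
$$F_{G'}(\phi(g))=\phi(F_G(g)).\qquad(5)$$
Left and right multiplications of $G'$ are automorphisms of the face lattice of $P(G')$, hence of $\Gamma$, so Lemma 3 applies to them. Note that $|G'|=|G|=\prod_jp_j^m$. Labels are not assumed to respect multiplication.

**Step 1: $G'$ splits as $A_1\times\dots\times A_r$ with $|A_j|=p_j^m$.** The purpose is to turn layers into subgroups. Let $A_j$ be the $j$-layer of $1$ in $G'$. For $x\in A_j$, left multiplication by $x$ sends the $j$-layer of $1$ to the $j$-layer of $x$, which is again $A_j$. So $xA_j=A_j$; thus $A_j$ is a finite set containing $1$ and closed under products, that is, a subgroup. For $h\in G'$, conjugation $x\mapsto hxh^{-1}$ is a left multiplication followed by a right multiplication, hence a $\Gamma$-automorphism, and it fixes $1$. By Lemma 3 it preserves $A_j$. So each $A_j$ is normal. The orders $p_j^m$ are pairwise coprime with product $|G'|$, so $G'$ is the direct product of the $A_j$.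

**Step 2: $A_j$ is a product of $m$ subgroups of order $p_j$ with pairwise disjoint supports.** The purpose is to turn coordinate axes into subgroups. Fix $j$ and write $p=p_j$. Elements of $A_j$ have labels in $\mathbb Z_p^m$ (the $j$-th component; the others vanish). Two of them are joined by an edge of $P(G')$ iff their labels have Hamming distance $1$. Let $L_i\subset A_j$ be the set of elements whose label lies on the $i$-th coordinate axis. It contains $1$, and $|L_i|=p$.

Let $i\ne k$, $1\ne u\in L_i$, $1\ne w\in L_k$, and let $z$ be the element whose label is the sum of the labels of $u$ and $w$. By (4) and (5), $F_{G'}(z)=\{1,u,w,z\}$. By Lemma 1, $u^{-1}z$ is one of these four elements, and its support is disjoint from that of $u$. It is not $1$, since $u\ne z$. It is not $z$, since $u\ne1$. It is not $u$, since $u\ne1$ does not have support disjoint from itself. So $u^{-1}z=w$, and we have shown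
$$z=uw,\ \text{ and } u,w \text{ have disjoint supports.}\qquad(6)$$

Left multiplication by $u$ permutes $A_j$ and preserves edges of $P(G')$. So it maps the neighbors of $1$ in $A_j$, namely $\bigcup_k(L_k\setminus\{1\})$, bijectively onto the neighbors of $u$ in $A_j$. Say that a neighbor of $u$ is in direction $k$ if its label differs from that of $u$ in coordinate $k$. For $k\ne i$, (6) says that $w\mapsto uw$ maps $L_k\setminus\{1\}$ onto the neighbors of $u$ in direction $k$. What remains on both sides must correspond: $L_i\setminus\{1\}$ is mapped onto the neighbors of $u$ in direction $i$, which form $L_i\setminus\{u\}$. Also $u\cdot1=u$. Hence $uL_i=L_i$ for every $1\neq u\in L_i$, and $L_i$ is a subgroup of order $p$.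

By (6), elements of $L_i$ and $L_k$ with $i\ne k$ have disjoint supports, so they commute. Multiplication $L_1\times\dots\times L_m\to A_j$ is therefore a homomorphism. A product of permutations with pairwise disjoint supports is the identity only if each factor is, so it is injective. Both sides have $p^m$ elements, so it is bijective. Write $L_{j,i}$ for these subgroups. Then $G'=\prod_{j,i}L_{j,i}$ is abelian, with $L_{j,i}\cong\mathbb Z_{p_j}$.

**Step 3: each orbit sees at most one $L_{j,i}$ for each $j$.** The purpose is to locate the characters of each orbit. Let $O\subseteq\{1,\dots,n\}$ be an orbit of $G'$. As $G'$ is abelian and transitive on $O$, an element fixing one point of $O$ fixes all of $O$. Suppose $L_{j,i}$ and $L_{j,k}$ with $i\ne k$ both acted nontrivially on $O$. Then some $u\in L_{j,i}$ and some $w\in L_{j,k}$ would both move every point of $O$, against the disjointness of their supports. So there is $a\in T$ such that $L_{j,i}$ acts trivially on $O$ whenever $i\ne a_j$. We then say that $O$ has type $a$. An element acting trivially on $O$ lies in the kernel of every character occurring on $O$. So all characters on $O$ lie in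
$$X_a=\{\chi\in\widehat{G'}:\ \chi\text{ is trivial on }L_{j,i}\text{ for all }j\text{ and all }i\ne a_j\}.$$

**Step 4: the dimension forces an orbit of size $N$ for every $a\in T$.** The set $\bigcup_{a\in T}X_a$ consists of the characters that for each $j$ are nontrivial on at most one $L_{j,i}$. It has $\prod_j(1+m(p_j-1))$ elements. By Step 3 every character that occurs for $G'$ belongs to it. By Lemma 2(i), and because combinatorial equivalence preserves dimension, the number of characters that occur is
$$\dim P(G')+1=\dim P+1=\prod_j\bigl(1+m(p_j-1)\bigr).$$
So every element of $\bigcup_aX_a$ occurs.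

For $a\in T$ choose $\chi_a\in X_a$ nontrivial on $L_{j,a_j}$ for every $j$. If $\chi_a\in X_b$, then $b_j=a_j$ for all $j$. So $\chi_a$ lies in no other $X_b$, and it occurs on an orbit $O_a$ of type $a$. Let $Q_a=\prod_jL_{j,a_j}$. It is cyclic of order $N$, and its minimal subgroups are the $L_{j,a_j}$. The kernel of $\chi_a$ on $Q_a$ contains none of them, so $\chi_a$ is faithful on $Q_a$. An element of $Q_a$ acting trivially on $O_a$ lies in $\ker\chi_a$, so $Q_a$ acts faithfully on $O_a$. All $L_{j,i}$ with $i\ne a_j$ act trivially on $O_a$, so $Q_a$ is transitive on $O_a$. A faithful transitive abelian group is regular, so $|O_a|=N$.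

Each $L_{j,a_j}$ acts nontrivially on $O_a$, so the type of $O_a$ is unique. The orbits $O_a$, $a\in T$, are therefore distinct, and $n\ge|T|\,N=m^rN$. This proves Theorem 1. $\blacksquare$

**Proof of the Corollary.** Take the primes $2,3$ and $m=4$: the group $\mathbb Z_2^4\times\mathbb Z_3^4\le S_{96}$ with $16$ orbits of size $6$. Then $d=44$, and every $G'\le S_n$ with $P(G')$ combinatorially equivalent to $P$ has $n\ge96>88=2d$. So (a) is false. Lattice equivalence implies combinatorial equivalence, so (b) is false. $\blacksquare$

## 9. Abelian groups and the ratio $N/\varphi(N)$

The count in Section 5 suggested that an orbit of size $M$ must bring at least its $\varphi(M)$ characters of order $M$. This is the source of the upper bound.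

**Proposition 4.** Let $G\ne1$ be an abelian permutation group and $d=\dim P(G)$. Then
$$\nu(P(G))\le d\cdot\max\{M/\varphi(M):\ M\mid\exp(G),\ M\le d+1\}.$$
The bound is realized by a polytope affinely equivalent to $P(G)$.

*Proof.* **Step 1: the set of characters.** Let $H_1,\dots,H_s$ be point stabilizers, one for each orbit. By Fact 3 the characters on the $i$-th orbit form the subgroup $W_i=H_i^\perp$ of $\widehat G$. Let $U=\bigcup_iW_i$. By Lemma 2(i), $|U|=d+1$. Each element of $U$ lies in some $W_i$, so it generates a cyclic subgroup contained in $U$.

**Step 2: a cheaper action with the same characters.** Let $\mathcal C$ be the set of maximal members among the cyclic subgroups contained in $U$. Then $\bigcup\mathcal C=U$. Let $G$ act on $\bigsqcup_{C\in\mathcal C}G/C^\perp$. The orbit $G/C^\perp$ has $|C|$ points and its characters are those in $(C^\perp)^\perp=C$. So the action has $\sum_C|C|$ points and character set $U$. By Lemma 2(ii) its polytope is affinely equivalent to $P(G)$.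

**Step 3: counting generators.** If a generator of $C\in\mathcal C$ lies in $C'\in\mathcal C$, then $C\subseteq C'$, and $C=C'$ by maximality. So the sets of generators of different members are disjoint. Since $G\ne1$, $P(G)$ has at least two vertices, so $d\ge1$ and $U\ne\{1\}$; hence no member of $\mathcal C$ is trivial, and no generator is the trivial character. Thus $\sum_C\varphi(|C|)\le|U|-1=d$, and
$$\sum_C|C|=\sum_C\varphi(|C|)\cdot\frac{|C|}{\varphi(|C|)}\le d\cdot\max_{C}\frac{|C|}{\varphi(|C|)} .$$
Here $|C|$ divides $\exp(\widehat G)=\exp(G)$, and $|C|\le|U|=d+1$. $\square$

**Proof of Theorem 2, fixed exponent.** *Upper bound.* If $M\mid N$, then $M/\varphi(M)=\prod_{p\mid M}\frac p{p-1}\le\prod_{p\mid N}\frac p{p-1}=N/\varphi(N)$. By Proposition 4, $\nu(P(G))\le\dim P(G)\cdot N/\varphi(N)$ for all abelian $G\ne1$ with $\exp(G)\mid N$.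

*Lower bound.* Let $p_1<\dots<p_r$ be the primes dividing $N$. The polytopes of Theorem 1 come from abelian groups of exponent $p_1\cdots p_r\mid N$, and
$$\frac{\nu(P)}{\dim P}=\frac{m^r\prod_jp_j}{\prod_j(1+m(p_j-1))-1}\ \xrightarrow[m\to\infty]{}\ \prod_j\frac{p_j}{p_j-1}=\frac N{\varphi(N)} .$$
So the supremum is $N/\varphi(N)$. If $2\varphi(N)\ge N$, it is at most $2$, and the weak conjecture holds for all these $G$. If $2\varphi(N)<N$, it exceeds $2$, and the weak conjecture fails for the groups above with $m$ large. For $N=p^e$ we have $N/\varphi(N)=p/(p-1)\le2$, so the weak conjecture holds for all abelian $p$-groups.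

**Proof of Theorem 2, asymptotics.** For every $d\ge1$ the maximum is taken over a nonempty set, since $\mathbb Z_{d+1}$ acting regularly has $d+1$ characters and gives dimension $d$. It exists, since Proposition 4 bounds the integers $\nu(P(G))$.

*Upper bound.* Landau's theorem (Hardy–Wright, *An Introduction to the Theory of Numbers*, Thm. 328) says $\limsup_{M\to\infty} M/(\varphi(M)\log\log M)=e^\gamma$. Given $\varepsilon>0$, all $M$ beyond some $M_0$ satisfy $M/\varphi(M)\le(e^\gamma+\varepsilon)\log\log M$, and for $M\le M_0$ the ratio is bounded. As $\log\log(d+1)\sim\log\log d$, we get
$$\max_{M\le d+1}M/\varphi(M)\le(e^\gamma+o(1))\log\log d,$$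
and Proposition 4 gives $\limsup\le e^\gamma$.

*Lower bound.* Let $p_1<\dots<p_r$ be the first $r\ge3$ primes and take $m=p_r\ge5$ in Theorem 1. Put $d=\dim P$. Since $d<\prod_j(1+m(p_j-1))$,
$$\frac{\nu(P)}d>\prod_j\frac{mp_j}{1+m(p_j-1)}=\prod_j\frac{p_j}{p_j-1}\cdot\prod_j\Bigl(1+\frac1{m(p_j-1)}\Bigr)^{-1}.$$
The numbers $p_j-1$ are distinct positive integers below $p_r$, so
$$\sum_j\frac1{m(p_j-1)}\le\frac1{p_r}\sum_{k=1}^{p_r-1}\frac1k\le\frac{1+\log p_r}{p_r}\to0 .$$
As $1+x\le e^x$, the second product is at least the exponential of minus this sum. It is also at most $1$, so it tends to $1$. The first product is $(e^\gamma+o(1))\log p_r$ by Mertens' theorem.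

It remains to compare $\log p_r$ with $\log\log d$. We have $1+m(p_j-1)\le mp_j$, so $d+1\le\prod_jmp_j$ and
$$\log d\le r\log p_r+\sum_j\log p_j=O(p_r)$$
by Chebyshev's estimates, as $r$ is the number of primes up to $p_r$. So $\log\log d\le\log p_r+O(1)$. Hence $\nu(P)/d\ge(e^\gamma+o(1))\log\log d$ along this sequence, on which $d\to\infty$. So $\limsup\ge e^\gamma$. $\blacksquare$

In particular $\nu(P)/\dim P$ is unbounded, which is the statement about constants $C$ made after Theorem 2.

## 10. A quadratic bound for all groups

**Proof of Theorem 3.** Let $P=P(G)$ have dimension $d\ge1$.

**Step 1: keep only the orbits that are needed.** Choose a minimal family of orbits $O_1,\dots,O_k$ of $G$ such that every irreducible constituent of the permutation character occurs on some $O_i$. The action on $O_1\sqcup\dots\sqcup O_k$ has the same set of constituents. By Lemma 2(ii) it is faithful and its polytope is affinely equivalent to $P$. So $\nu(P)\le\sum_i|O_i|$.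

**Step 2: bound one orbit by its own dimension.** Let $S_i$ be the set of nontrivial irreducible constituents on $O_i$, and $d_i=\sum_{\chi\in S_i}\chi(1)^2$. By Fact 2, $\chi$ occurs on $O_i$ with multiplicity $m_\chi\le\chi(1)$, and the trivial character occurs once. Hence
$$|O_i|=1+\sum_{\chi\in S_i}m_\chi\chi(1)\le1+d_i .$$

**Step 3: the other orbits take up dimension too.** We show $d\ge d_i+k-1$ for each $i$. If $k=1$, this is $d=d_1$. Let $k\ge2$. By minimality, for each $l$ there is a constituent $\chi_l$ occurring on $O_l$ and on no other chosen orbit. It is nontrivial, since the trivial character occurs on all orbits. The $\chi_l$ with $l\ne i$ are distinct and not in $S_i$. By Lemma 2(i), $d\ge d_i+\sum_{l\ne i}\chi_l(1)^2\ge d_i+k-1$.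

**Step 4: add up.** Steps 2 and 3 give $|O_i|\le d-k+2$. Therefore
$$\nu(P)\le\sum_{i=1}^k|O_i|\le k(d-k+2)\le\frac{(d+2)^2}4,$$
the last step because $xy\le\bigl(\frac{x+y}2\bigr)^2$ with $x=k$ and $y=d+2-k$. If $G$ is transitive, then $k=1$ and the middle bound reads $d+1$. For $d=1,2,3$ the integer part of $(d+2)^2/4$ is $2,4,6$, which is $2d$ each time, so the weak conjecture holds for $d\le3$. $\blacksquare$
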